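# Real plane curves with more than $d^2/4$ cusps: kites and three-cuspidal hexagons

## 1. A kite carrying one cusp, a hexagon carrying three

The whole proof is built from two Laurent polynomials,
$$F_K=xy-4x-4y+18-\frac{27}{xy},$$
$$F_H=x^2y^2+y^2+x^2+4(x^3y+y^3+x)+22(x^2y+xy^2+xy),$$
and from the two lattice polygons spanned by their exponents.

**Kite $K$.** Vertices $P=(1,1)$, $R=(1,0)$, $R'=(0,1)$, $S=(-1,-1)$. Its area is $2$, so by Pick's formula it has exactly one more lattice point, the interior point $O=(0,0)$. Note $P=R+R'-O$ and $S=2O-P$. Any quadrilateral with vertices $P,R,R',S$ for which there is a lattice point $O$ with $(R-O,R'-O)$ a basis of $\mathbb Z^2$, $P=R+R'-O$, $S=2O-P$, is an integral-affine (unimodular) image of $K$.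

**Hexagon $H$.** Vertices in cyclic order $(1,0),\mathbf{(2,0)},(3,1),\mathbf{(2,2)},(0,3),\mathbf{(0,2)}$. Its area is $5$ and its edges are primitive, so it has three further lattice points, the interior points $(1,1),(2,1),(1,2)$. The bold vertices are called *special*. They coincide mod $2$, and the other three vertices represent the three other classes of $\mathbb Z^2/2$.

Both polygons are strictly convex with primitive edges (an edge is primitive if it has no lattice points except its ends). Write $p$ for the number of vertices and $\kappa$ for the number of interior lattice points: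
$$K:\ p=4,\ \kappa=1;\qquad H:\ p=6,\ \kappa=3;\qquad \kappa=p-3 .$$

A real singular point of a real plane curve is an *ordinary cusp* (type $A_2$) if the curve is there locally analytically equivalent to $y^2=x^3$. The number $\kappa$ is also the number of real cusps that $F_K$, resp. $F_H$, has. We use the following test.

**Cusp criterion.** Let $G$ be real analytic near $p\in\mathbb R^2$, with $G(p)=0$, $\nabla G(p)=0$, Hess matrix of rank $1$ with kernel spanned by $v$, and $D^3G(p)(v,v,v)\ne0$. Then $G=0$ has a real cusp at $p$.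

Proof. Choose linear coordinates centered at $p$ with $v=\partial_\xi$, so $G_{\xi\xi}=G_{\xi\eta}=0\ne G_{\eta\eta}$ at $0$. Solve $G_\eta=0$ by $\eta=\varphi(\xi)$; since $G_{\xi\eta}=0$, $\varphi=O(\xi^2)$. Put $h(\xi)=G(\xi,\varphi(\xi))$. For fixed $\xi$, $G-h$ vanishes to order $2$ at $\eta=\varphi(\xi)$, so $G=h(\xi)+(\eta-\varphi)^2u$ with $u(0)=\frac12G_{\eta\eta}\ne0$. Thus $G=\pm\tilde\eta^2+h(\xi)$ with $\tilde\eta=(\eta-\varphi)|u|^{1/2}$. Because $\varphi=O(\xi^2)$ and $G_{\xi\eta}(0)=0$, $h=\frac16G_{\xi\xi\xi}(0)\xi^3+O(\xi^4)$, so $h=\tilde\xi^3$ for a real analytic coordinate $\tilde\xi$. $\square$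

The criterion does not depend on coordinates and survives multiplication of $G$ by a nowhere zero function. For the Hess form this is clear because $G$ and $\nabla G$ vanish at $p$. For the third derivative: if $\gamma(\tau)$ is any curve with $\gamma(0)=p$, $\gamma'(0)=v$, then $\mathrm{Hess}(v,\cdot)=0$ gives $G(\gamma(\tau))=\frac16D^3G(v,v,v)\tau^3+O(\tau^4)$, and the left side has an intrinsic meaning.

**The kite by hand.** At $(3,3)$: $F_K=9-24+18-3=0$. Next $\partial_xF_K=y-4+\frac{27}{x^2y}=3-4+1=0$, and likewise $\partial_yF_K=0$. The second derivatives are $F_{xx}=F_{yy}=-\frac{54}{81}=-\frac23$ and $F_{xy}=1-\frac{27}{81}=\frac23$. So the Hess matrix has rank $1$ with kernel $v=(1,1)$. Along the diagonal, $F_K(3+t,3+t)=(3+t)^2-8(3+t)+18-27(3+t)^{-2}$ has third derivative $27\cdot24/3^5=\frac83\neq0$ at $t=0$. So $(3,3)$ is a real cusp.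

The hexagon polynomial is the deltoid $\theta\mapsto 2e^{i\theta}+e^{-2i\theta}$, written in the barycentric coordinates of a triangle whose three vertices lie on the deltoid and each of whose sides is tangent to it at one end. We verify this in Section 4.

Count coefficients: $Q\in\{K,H\}$ has $p+\kappa=2\kappa+3$ lattice points. Three parameters belong to the trivial changes $F\mapsto\lambda F(\rho_1x,\rho_2y)$, and $2\kappa$ remain, two for each cusp.

**What these are for.** We glue many copies of $K$ and $H$ into one real curve of large degree, keeping all cusps. The aim is to decide how many real cusps a real curve of degree $d$ can have, compared with $d^2/4$.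

## 2. The number $k(d)$ and the value $1/4$

Let $k(d)=k_{\max,\mathbb R}(d)$ be the maximal number of real ordinary cusps on a real reduced plane curve of degree $d$ in $\mathbb P^2$ (the curve is given by a real form of degree $d$ in three variables without multiple factors). The following is asked in Gert-Martin Greuel and Eugenii Shustin, "Plane algebraic curves with prescribed singularities", arXiv:2008.02640 (2020): prove or disprove that
$$\limsup_{d\to\infty}\frac{k_{\max,\mathbb R}(d)}{d^2}=\frac14 .$$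

**Small degrees.** A cusp has one local branch, so it lies on only one irreducible component. Lines and reduced conics have no cusps: $k(1)=k(2)=0$. An irreducible cubic has at most one singular point, and $y^2=x^3$ has a cusp: $k(3)=1$. An irreducible quartic has at most three singular points by the genus formula; a reducible one has at most one cusp, on a cubic component; the deltoid has three real cusps (Section 4). So $k(4)=3$. The ratios $\frac19$ and $\frac3{16}$ are below $\frac14$. The bound $k(d)\le d(d-1)/3$ of the next section gives $k(5)\le6<25/4$, so no curve of degree at most $5$ has more than $d^2/4$ real cusps.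

**Theorem 1.**
1. $\lim_{d\to\infty}k(d)/d^2$ exists and equals $L:=\sup_dk(d)/d^2$.
2. $k(d)\ge\frac{d^2}4+\frac d4-900$ for every $d\ge100$ divisible by $4$. In particular $k(d)>d^2/4$ for all $d>3600$ divisible by $4$.
3. $\frac14+\frac1{57600}\le L\le\frac13$. In particular the limsup is a limit and is strictly larger than $\frac14$.

So the asserted equality is false. The proof does not determine $L$.

## 3. Chebyshev pull-back: the limsup is a supremum

This section reduces the asymptotic question to a single curve.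

**Lemma 2.** $k(d+1)\ge k(d)$ and $k(rd)\ge r^2k(d)$ for $r\ge1$. Also $k(d)\le d(d-1)/3$. Hence $\lim k(d)/d^2=\sup_dk(d)/d^2\le\frac13$.

**Upper bound.** The purpose is to bound cusps by intersecting with a polar. Let $f$ be a reduced form of degree $d$, $f_1$ an irreducible factor, $f=f_1g$. If $f_1$ divided all $\partial_vf=f_1\partial_vg+g\,\partial_vf_1$, then, being prime to $g$, it would divide all $\partial_vf_1$. These have smaller degree, so all would vanish, which is impossible. So for each factor the bad $v$ form a proper subspace, and for generic $v$ the forms $f$ and $\partial_vf$ have no common component. At a cusp write $f=u(\eta^2-\xi^3)$ with $u$ a unit. On the branch $\xi=t^2,\eta=t^3$ we get $\partial_vf=u(2\eta\,\partial_v\eta-3\xi^2\partial_v\xi)$, which has order $\ge3$ in $t$. Bézout gives $3k\le d(d-1)$.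

**Monotonicity.** Add to the curve a real line that is not a component and avoids the cusps.

**From polynomials to reduced curves.** For later use: *if a nonzero real polynomial $F(x,y)$ of degree $\le e$ has $M$ real cusps, then $k(e)\ge M$.* Near a cusp $p$ the germ of $F$ is a unit times an irreducible germ, so an irreducible factor of $F$ vanishing at $p$ has multiplicity $1$. Hence near $p$ the square-free part of $F$ differs from $F$ by a unit. Homogenize the square-free part; the result is a reduced real curve of degree $\le e$ with $M$ real cusps. Now use monotonicity.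

**Pull-back.** The purpose is to multiply cusps by $r^2$ while the degree is multiplied by $r$. Let $C$ be a real reduced curve of degree $d$ with $k$ real cusps. Take as line at infinity a real line avoiding them, and let $f(x,y)=0$, $\deg f\le d$, be the affine equation. Choose $R$ with all cusps in $(-R,R)^2$. The Chebyshev polynomial $T_r(\cos\theta)=\cos r\theta$ has this property: for $c\in(-1,1)$ the equation $T_r(x)=c$ has $r$ distinct roots in $(-1,1)$, one for each interval $j\pi/r<\theta<(j+1)\pi/r$. Since $\deg T_r=r$, they are simple, so $T_r'\ne0$ there. Put $F(x,y)=f(RT_r(x),RT_r(y))$, of degree $\le rd$. Over each cusp of $f$ there are $r^2$ real points at which $(x,y)\mapsto(RT_r(x),RT_r(y))$ is a local real-analytic isomorphism. So $F$ has at least $r^2k$ real cusps, and $k(rd)\ge r^2k$.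

Example: $f=y^2-x^3$, $r=2$, $R=1$ gives $(2y^2-1)^2=(2x^2-1)^3$, a sextic with the four real cusps $(\pm\frac1{\sqrt2},\pm\frac1{\sqrt2})$.

**Limit.** Fix $d_0$. If $rd_0\le d<(r+1)d_0$ then $k(d)\ge k(rd_0)\ge r^2k(d_0)$, and $r/d\to1/d_0$. So $\liminf k(d)/d^2\ge k(d_0)/d_0^2$ for every $d_0$, that is, $\liminf\ge\sup$. $\square$

Consequence: **one** real curve of some degree $d$ with more than $d^2/4$ real cusps disproves the equality. A gain in the linear term, or in any lower-order term, is enough.

## 4. Two free coefficients per cusp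

**Lemma 3.** Let $Q\in\{K,H\}$. (a) $F_Q=0$ has $\kappa$ distinct real cusps $p_1,\dots,p_\kappa\in(\mathbb R^*)^2$. (b) Let $v_k$ span the kernel of the Hess matrix at $p_k$ and, for $G$ supported on $Q\cap\mathbb Z^2$, let
$$\Lambda_Q(G)=\bigl(G(p_k),\,v_k\cdot\nabla G(p_k)\bigr)_k\in\mathbb R^{2\kappa}.$$
For any three vertices of $Q$, $\Lambda_Q$ restricted to the $G$ whose coefficients at these three vertices vanish is an isomorphism onto $\mathbb R^{2\kappa}$.

**The kite.** Part (a) was done in Section 1, with $p_1=(3,3)$, $v_1=(1,1)$. On a monomial $x^ay^b$ the value of $\Lambda_K$ is $(3^{a+b},(a+b)3^{a+b-1})$. If three vertex coefficients vanish, $G$ lies in the span of $1$ and one vertex monomial, and the vertices have $a+b\in\{2,1,1,-2\}$. The determinant is $(a+b)3^{a+b-1}\ne0$.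

**The hexagon, step 1: $F_H$ is a deltoid.** The purpose is to find a form with visible symmetry. Let $\omega=e^{2\pi i/3}$ and $\varepsilon=e^{2\pi i/9}$, so $\varepsilon^3=\omega$, and put
$$V_1=2\varepsilon+\varepsilon^{-2}=\varepsilon(2+\bar\omega)=\varepsilon(1-\omega),\qquad V_2=\bar\omega V_1=\varepsilon^{-2}-\varepsilon,\qquad V_3=\omega V_1 .$$
For real $X+Y+Z=1$ put $z=XV_1+YV_2+ZV_3$ (barycentric coordinates on $\mathbb C=\mathbb R^2$). Let
$$J(z)=|z|^4+18|z|^2-8\,\mathrm{Re}\,z^3-27,$$
homogenized with $1=X+Y+Z$ to a real quartic form $J(X,Y,Z)$. Since $J(\bar\omega z)=J(z)$ and $z\mapsto\bar\omega z$ sends $V_1\to V_2\to V_3\to V_1$, this form is invariant under cyclic permutations of $X,Y,Z$.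

On $Z=0$, $Y=1-X$, we have $z=V_2+X(V_1-V_2)=\varepsilon^{-2}+\varepsilon u$ with $u=3X-1$. Hence $|z|^2=1+u^2+2u\,\mathrm{Re}\,\varepsilon^{-3}=u^2-u+1$. From $z^3=\varepsilon^{-6}+3\varepsilon^{-3}u+3u^2+\varepsilon^3u^3$ we get $\mathrm{Re}\,z^3=-\frac12-\frac32u+3u^2-\frac12u^3$. So
$$J=u^4+2u^3-3u^2-8u-4=(u+1)^2(u^2-4)=27X^2(X-1)(3X+1)=-27(X^2Y^2+4X^3Y),$$
where the last equality uses $X-1=-Y$ and $3X+1=4X+Y$. The restrictions to $X=0$ and $Y=0$ follow by cyclic symmetry. The monomials not seen by the three restrictions are $X^2YZ,XY^2Z,XYZ^2$, and they have equal coefficients. So $J=-27F$ with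
$$F=X^2Y^2+Y^2Z^2+Z^2X^2+4(X^3Y+Y^3Z+Z^3X)+\gamma XYZ(X+Y+Z).$$
At $z=0$, $X=Y=Z=\frac13$, $J=-27$ gives $(3+12+3\gamma)/81=1$, so $\gamma=22$. Thus $F_H(x,y)=F(x,y,1)$.

**Step 2: the three cusps (a).** With $z=x+iy$, $J=(x^2+y^2)^2+18(x^2+y^2)-8x^3+24xy^2-27$. At $(3,0)$: $J=81+162-216-27=0$, $J_x=108+108-216=0$, $J_y=0$, $J_{xx}=108+36-144=0$, $J_{xy}=0$, $J_{yy}=36+36+144=216$, $J_{xxx}=72-48=24$. So $3$, and by symmetry $3\omega$ and $3\bar\omega$, are real cusps. None lies on a side line. Indeed, if $Z=0$ at a cusp, then $J|_{Z=0}=27X^2(X-1)(3X+1)$ has a multiple zero there, so the point is $X=0$, that is, $V_2$; but $|V_2|=|1-\omega|=\sqrt3\ne3$. The other sides follow by symmetry. Hence in the chart $(X/Z,Y/Z)$ they are cusps of $F_H$ in $(\mathbb R^*)^2$, since $F(X,Y,Z)=Z^4F_H(X/Z,Y/Z)$ and the criterion is invariant.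

**Step 3: a parametrization.** The purpose is to turn conditions on $G$ into divisibility of a one-variable polynomial. The conditions $G(p)=0$, $v\cdot\nabla G(p)=0$ do not depend on the chart, nor change under multiplying $G$ by a unit, so we may use quartic forms and complex coordinates $(z:w:1)$, with $w$ in place of $\bar z$. Put $z=2t+t^{-2}$, $w=2t^{-1}+t^2$, $c=t^3+t^{-3}$. Then $zw=5+2c$ and $z^3+w^3=22+14c+c^2$, so
$$z^2w^2+18zw-4(z^3+w^3)-27=(5+2c)^2+18(5+2c)-4(22+14c+c^2)-27\equiv0 .$$
Hence $\varphi(t)=(2t^3+1:t^4+2t:t^2)$ maps $\mathbb P^1$ into $\{J=0\}$. The three quartic polynomials have no common zero: at $t=0$ the value is $(1:0:0)$, at $t=\infty$ it is $(0:1:0)$, elsewhere $t^2\ne0$. The point $(0:1:0)$ has the single preimage $t=\infty$. With $\tau=1/t$, $\varphi=(2\tau+\tau^4:1+2\tau^3:\tau^2)$ is unramified there. Let $\delta$ be the degree of $\varphi$ onto the normalization of its image. The fiber through $\infty$ is $\{\infty\}$ alone, so $\varphi$ would be ramified there if $\delta\ge2$. So $\delta=1$,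 the image has degree $4$, $F$ is irreducible over $\mathbb C$, and *any quartic form vanishing on the image is a multiple of $F$.*

**Step 4: $\dim\ker\Lambda_H\le3$.** Let $W=\ker\Lambda_H$, viewed in quartic forms, and complexify it. For $G\in W$ let $g(t)=G(\varphi(t))$, $\deg g\le16$.

*At $t^3=1$.* Here $\varphi(t)$ is the cusp $z=3t$. We have $z'=2-2t^{-3}=0$, $w'=2t-2t^{-2}=0$, and the second derivative vector is $(z'',w'')=(6t^{-4},4t^{-3}+2)\ne0$. Near $t$ the curve is $p+\frac{\tau^2}2(z'',w'')+O(\tau^3)$. The $\tau^4$-term of $F\circ\varphi\equiv0$ says that the Hess form vanishes on $(z'',w'')$. As it has rank $1$, this vector spans its kernel. So $G(p)=0$, $v\cdot\nabla G(p)=0$ force $g$ to have order $\ge3$.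

*At $t=\varepsilon$.* Here $\varphi(\varepsilon)=V_1$, where $Y=Z=0$. For $t=e^{i\theta}$,
$$\frac{dz}{d\theta}=2i(t-t^{-2})\Big|_{t=\varepsilon}=2i\varepsilon(1-\bar\omega)=2\sqrt3\,\omega\varepsilon=2\sqrt3\,\varepsilon^4,\qquad V_3-V_1=-(1-\omega)^2\varepsilon=3\omega\varepsilon=3\varepsilon^4,$$
using $1-\bar\omega=\sqrt3e^{i\pi/6}$ and $(1-\omega)^2=-3\omega$. So the side $Y=0$ through $V_1,V_3$ is tangent to the curve at $V_1$: $Y\circ\varphi$ has order $\ge2$ and $Z\circ\varphi$ order $\ge1$ at $\varepsilon$. Every monomial $X^iY^jZ^k$ of the support has $j\ge1$ or $k\ge2$. If $j=1$, the order is $\ge 2$ already from $Y$. So $g$ has order $\ge2$ at $\varepsilon$. Since $\varphi(\bar\omega t)$ is $\varphi(t)$ rotated by $\bar\omega$ ($z(\bar\omega t)=\bar\omega z(t)$, $w(\bar\omega t)=\omega w(t)$) and the support is cyclically invariant, the same holds at $\bar\omega\varepsilon$ and $\omega\varepsilon$.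

So $g$ is divisible by $(t^3-1)^3(t^3-\omega)^2$, of degree $15$. As $\deg g\le16$, the possible $g$ form a space of dimension $\le2$. The kernel of $G\mapsto g$ is spanned by $F$ by Step 3. Hence $\dim W\le3$.

**Step 5: $W$ explicitly.** Write $F_H=\sum a_\alpha z^\alpha$. Then $W$ contains all
$$G=\sum(\lambda+\langle\mu,\alpha\rangle)a_\alpha z^\alpha=\lambda F_H+\mu_1x\partial_xF_H+\mu_2y\partial_yF_H,$$
since at a cusp $x\partial_xF_H=0$ and $v\cdot\nabla(x\partial_xF_H)=v_1\partial_xF_H+x\,v\cdot\nabla\partial_xF_H=0$, and similarly for $y$. All nine $a_\alpha\ne0$ and the $\alpha$ are not collinear, so these $G$ form a $3$-dimensional space, which is all of $W$. If such a $G$ has zero coefficients at three vertices, then $\lambda+\langle\mu,\alpha\rangle$ vanishes at three noncollinear points (strict convexity), so $G=0$. Thus $\Lambda_H$ is injective on the stated space, whose dimension is $9-3=6=2\kappa$. $\square$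

**Definition.** A **good tile** is an integral-affine unimodular image $Q'=M(Q)$ of $Q\in\{K,H\}$. $V(Q')$ is its vertex set, and $p,\kappa=p-3$ are as for $Q$. A **model polynomial** of $Q'$ is any $\lambda\sum a_\alpha\rho^\alpha z^{M\alpha}$ with $F_Q=\sum a_\alpha z^\alpha$, $\lambda\in\mathbb R^*$, $\rho\in(\mathbb R^*)^2$.

A model polynomial arises from $F_Q$ by a monomial automorphism of $(\mathbb R^*)^2$, a diagonal scaling, and multiplication by a monomial and a constant. These transform cusps, kernels and the two conditions per cusp invertibly. So Lemma 3 holds for model polynomials, with the vertices of $Q'$. The special vertices of a hexagon tile are the three that coincide mod $2$; in a kite tile, $P\equiv S$ mod $2$.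

## 5. Gluing tiles

**Lemma 4.** Let $Q_1,\dots,Q_r$ be distinct good tiles, $\mathcal A=\bigcup Q_a\cap\mathbb Z^2$, such that:

* **(G1)** a lattice point in $Q_a\cap Q_b$, $a\ne b$, is a vertex of both;
* **(G2)** there are $\nu:\mathcal A\to\mathbb R$ and affine $\ell_a$ with $\nu=\ell_a$ on $Q_a\cap\mathbb Z^2$ and $\nu>\ell_a$ on $\mathcal A\setminus Q_a$;
* **(G3)** $|V(Q_a)\cap\bigcup_{b<a}V(Q_b)|\le3$ for all $a$;
* **(G4)** there is $\sigma:\bigcup V(Q_a)\to\{\pm1\}$ such that for each kite $\sigma(P)=-\sigma(S)$, and for each hexagon $\sigma$ is equal on the three special vertices and the product of $\sigma$ over the three non-special vertices and one special vertex is $+1$.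

Then there is a real Laurent polynomial supported in $\mathcal A$ with at least $\sum\kappa_a$ real cusps in $(\mathbb R^*)^2$.

If $\mathcal A$ lies in a translate of the standard triangle $\{x,y\ge0,\ x+y\le d\}$, multiplication by a monomial gives a polynomial of degree $\le d$. By Section 3, $k(d)\ge\sum\kappa_a$.

**Example.** The kites $E$ with vertices $(0,0),(1,0),(2,2),(0,1)$ and center $(1,1)$, and $F$ with vertices $(1,0),(2,0),(3,1),(2,2)$ and center $(2,1)$, share the primitive edge $(1,0)(2,2)$. Take $\ell_E=0$, $\ell_F=2x-y-2$, $\nu=\max(\ell_E,\ell_F)$. The form $\ell_F$ is $-2,-3,-1$ at $(0,0),(0,1),(1,1)$ and $2,3,1$ at $(2,0),(3,1),(2,1)$, so (G2) holds. Two vertices are shared, so (G3) holds. For $E$, $\{P,S\}=\{(0,0),(2,2)\}$, for $F$, $\{P,S\}=\{(2,0),(2,2)\}$, and $\sigma=-1$ at $(2,2)$ only satisfies (G4). So there is a quartic with two real cusps near this pattern.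

**Step 1: coefficients.** The purpose is to choose $a_\alpha\neq0$ for $\alpha\in\mathcal A$ so that each $F_a=\sum_{\alpha\in Q_a}a_\alpha z^\alpha$ is a model polynomial and $\operatorname{sgn}a_\alpha=\sigma(\alpha)$ at vertices. First, each tile has model polynomials with vertex signs $\sigma$.

*Kite.* $P,R,R'$ are affinely independent mod $2$, so their signs can be prescribed by choosing $\lambda$ and the entries of $\rho$ in $\{\pm1\}$. Since $S\equiv P$ mod $2$ and the coefficients of $F_K$ at $P,S$ are $1,-27$, the sign at $S$ is opposite to that at $P$, as (G4) wants.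

*Hexagon.* All coefficients of $F_H$ are positive, so the signs obtainable are $\pm$ a character of $\mathbb Z^2/2$. There are $8$ such functions on the four classes, each with product $+1$, and exactly $8$ sign functions on four points have product $+1$. So (G4) says precisely that $\sigma$ is obtainable.

Positive $\lambda,\rho$ keep signs and change $\log|a_\alpha|$ by arbitrary affine functions of $\alpha$. So absolute values at up to three vertices (affinely independent) can be prescribed. By (G1), interior points belong to one tile only; by (G3), at most three vertices of $Q_a$ have coefficients fixed earlier. So we can proceed tile by tile.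

**Step 2: one polynomial, many scales.** The purpose is to see $F_a$ as a limit of rescalings of one polynomial. For $c\in\mathbb R^{\mathcal A}$ and $t>0$ put $f_{c,t}=\sum c_\alpha t^{\nu(\alpha)}z^\alpha$. With $\ell_a(\alpha)=\langle g_a,\alpha\rangle+h_a$, substitute $z=t^{-g_a}\zeta$:
$$f^{(a)}_{c,t}(\zeta):=t^{-h_a}f_{c,t}(t^{-g_a}\zeta)=\sum_{\alpha\in Q_a}c_\alpha\zeta^\alpha+\sum_{\alpha\notin Q_a}c_\alpha t^{\nu(\alpha)-\ell_a(\alpha)}\zeta^\alpha .$$
By (G2) the exponents in the last sum are positive. So the coefficients are linear in $c$ and continuous in $t\in[0,\infty)$.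

**Step 3: a cusp is two equations.** Let $F$ have a cusp at $p$ as in the criterion, with linear coordinates $(\xi,\eta)$, $v=\partial_\xi$: at $p$, $F_{\xi\xi}=F_{\xi\eta}=0$, $F_{\eta\eta}\ne0\ne F_{\xi\xi\xi}$. The system
$$G_\eta=0,\qquad G_{\xi\xi}G_{\eta\eta}-G_{\xi\eta}^2=0$$
has at $(F,p)$ the Jacobian $\begin{pmatrix}0&F_{\eta\eta}\\F_{\xi\xi\xi}F_{\eta\eta}&*\end{pmatrix}$ with respect to the point, which is invertible. So for $G$ near $F$ in the finite-dimensional space of Laurent polynomials supported in $\mathcal A$ there is a unique solution $q(G)$ near $p$, analytic in $G$, with $q(F)=p$. Put $\Psi(G)=(G(q(G)),G_\xi(q(G)))$. If $\Psi(G)=0$, then at $q(G)$ we have $G=0$, $\nabla G=0$, and the Hess matrix has zero determinant with $G_{\eta\eta}\ne0$. So it has rank $1$ with kernel close to $v$, and the third derivative along the kernel is nonzero by continuity: a real cusp. Moreover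
$$D\Psi(F)[\dot G]=(\dot G(p),\dot G_\xi(p)),$$
because moving the point contributes only through $\nabla F(p)=0$ and $\nabla F_\xi(p)=(F_{\xi\xi},F_{\xi\eta})(p)=0$.

**Step 4: solving all equations together.** Let $\Phi_a(c,t)\in\mathbb R^{2\kappa_a}$ collect the $\Psi$'s of $f^{(a)}_{c,t}$ at the $\kappa_a$ cusps of $F_a$, $\Phi=(\Phi_a)_a$, $\mathbf a=(a_\alpha)$. For $c$ near $\mathbf a$ and small $t\ge0$, $\Phi$ and $D_c\Phi$ are defined and continuous in $(c,t)$. Further $\Phi(\mathbf a,0)=0$ and
$$D_c\Phi_a(\mathbf a,0)[\dot c]=\Lambda_a\Bigl(\sum_{\alpha\in Q_a}\dot c_\alpha\zeta^\alpha\Bigr),$$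
where $\Lambda_a$ is the map of Lemma 3(b) for $F_a$. Let $E_a\subset\mathbb R^{\mathcal A}$ be the coordinate subspace of the points of $Q_a\cap\mathbb Z^2$ not in $\bigcup_{b<a}Q_b$. By (G1) and (G3) it contains all interior points and all vertices of $Q_a$ but at most three. So $\Lambda_a|_{E_a}$ is onto by Lemma 3(b). For $b<a$ the coordinates in $E_a$ do not enter $\Phi_b(\cdot,0)$. Hence $D_c\Phi(\mathbf a,0)$ is onto: correct the value of $\Phi_1$ inside $E_1$, then that of $\Phi_2$ inside $E_2$ without disturbing $\Phi_1$, and so on.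

Restrict $c$ to $\mathbf a+{}$(a complement of the kernel) and let $T$ be the inverse of $D_c\Phi(\mathbf a,0)$ there. Near $(\mathbf a,0)$ the map $c\mapsto c-T\Phi(c,t)$ has derivative of norm $\le\frac12$, and it moves $\mathbf a$ by $T\Phi(\mathbf a,t)\to0$. So for small $t>0$ it is a contraction of a small ball, with fixed point $c(t)\to\mathbf a$ and $\Phi(c(t),t)=0$. The resulting cusps of $f_{c(t),t}$ are the points $t^{-g_a}\zeta$ with $\zeta$ near a cusp of $F_a$.

**Step 5: the cusps are distinct.** Within one tile this is clear. Let $a\neq b$. Not all vertices of $Q_a$ lie in $Q_b$: otherwise $Q_a\subset Q_b$, and an interior lattice point of $Q_a$ would be in both tiles without being a vertex of $Q_a$, against (G1). If $g_a=g_b$, the constant $\ell_a-\ell_b$ would be $>0$ (evaluate at a vertex of $Q_a$ outside $Q_b$, where $\nu=\ell_a>\ell_b$) and symmetrically $<0$. So $g_a\ne g_b$. Then $t^{-g_a}\zeta$ and $t^{-g_b}\zeta'$, with $\zeta,\zeta'$ near fixed points of $(\mathbb R^*)^2$, differ for small $t$.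 $\square$

**What Lemma 4 can and cannot give.** To each tile $Q_a$ assign its $\kappa_a$ interior lattice points and its at least $p_a-3=\kappa_a$ vertices not in earlier tiles. These sets are disjoint, so
$$2\sum\kappa_a\le|\mathcal A|\le\frac{(d+1)(d+2)}2,\qquad \sum\kappa_a\le\frac{d^2}4+\frac{3d}4+\frac12$$
whenever $\mathcal A$ fits into a triangle of size $d$. So gluing alone never gives a limit ratio above $\frac14$. But by Lemma 2 it suffices to exceed $d^2/4$ once, and the bound leaves a window of width about $\frac{3d}4$. We must waste few lattice points, and the waste occurs at the boundary of the triangle.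

## 6. A triangle full of kites

The natural first attempt uses only kites. Let
$$q(x,y)=\tfrac1{16}(4x^2+2xy+3y^2),\qquad \mathcal V=\{(x,j)\in\mathbb Z^2:\ x\equiv\lfloor j/2\rfloor \bmod 2\}.$$
For each lattice point $O=(x,j)\notin\mathcal V$ let $P_O$ be the quadrilateral with vertices $O\pm(1,0)$ and
$$O+(-1,1),\ O+(0,-1)\ \ (j\text{ even}),\qquad O+(0,1),\ O+(1,-1)\ \ (j\text{ odd}).$$

All four vertices lie in $\mathcal V$. For $O\pm(1,0)$ this is clear. For $j=2k$ we have $x\equiv k+1$, and $(x-1,2k+1)$, $(x,2k-1)$ satisfy $x-1\equiv k$, $x\equiv k-1$. For $j=2k+1$ again $x\equiv k+1$, and $(x,2k+2)$, $(x+1,2k)$ satisfy $x\equiv k+1$, $x+1\equiv k$. $P_O$ is a kite with interior point $O$: the vectors $(-1,1),(0,-1)$, resp. $(0,1),(1,-1)$, form a basis of $\mathbb Z^2$ with sum $(-1,0)$, resp. $(1,0)$. So $\{R,R'\}$ are the two vertices off row $j$ and $\{P,S\}=\{O\pm(1,0)\}$. For example, $O=(1,0)$ gives $(0,0),(2,0),(0,1),(1,-1)$.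

**Lemma 5.** Let $\ell_O$ be the affine function equal to $q$ at the vertices of $P_O$ (it exists). The only lattice points $z$ with $q(z)\le\ell_O(z)$ are the vertices of $P_O$ (equality), $O$, and $O+(0,1)$ ($j$ even) resp. $O-(0,1)$ ($j$ odd); the last point is not in $\mathcal V$.

Proof. Let $j$ be even, $z=O+(u,v)$. The function $4u^2+2uv+3v^2-v-4$ differs from $16q$ by an affine function and vanishes at $(\pm1,0),(0,-1),(-1,1)$. So $\ell_O$ exists and this function is $16(q-\ell_O)$. For $v=0$ it is $4u^2-4$, for $v=1$ it is $4u^2+2u-2$, for $v=-1$ it is $4u^2-2u$. For $|v|\ge2$ it is at least $\frac{11}4v^2-|v|-4>0$, because $4u^2+2uv\ge-\frac{v^2}4$. So the integer points where it is $\le0$ are $(\pm1,0),(0,0)$; $(0,1),(-1,1)$; $(0,-1)$. It is zero at the four vertices. The point $O+(0,1)$ is not in $\mathcal V$ since $\lfloor(j+1)/2\rfloor=\lfloor j/2\rfloor$. For $j$ odd apply the reflection $(u,v)\mapsto(-u,-v)$ and $\lfloor(j-1)/2\rfloor=\lfloor j/2\rfloor$. $\square$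

**The finite family.** Let $m=4q_0+5$ with an integer $q_0\ge0$, and let $\mathcal K_m$ consist of all $P_O$ with $O=(x,j)\notin\mathcal V$, $j\ge0$, $x\ge1$, $x+j+1\le m$. These kites lie in $x\ge0$, $y\ge-1$, $x+y\le m$. We record six facts; all are used again in Section 8.

1. *(G1) holds.* The only lattice point of $P_O$ outside $\mathcal V$ is $O$. So a lattice point common to two kites is in $\mathcal V$, hence a vertex of both.
2. *New vertices.* Order the kites by nondecreasing $2x+j$. Then $O+(1,0)$ lies in no earlier kite. Besides $P_O$ it can only be a vertex of kites with centers $O+(2,0)$; $O+(1,-1)$ and $O+(0,1)$ ($j$ even); $O+(2,-1)$ and $O+(1,1)$ ($j$ odd). (For $j$ even, the neighboring rows are odd and contain centers $O'$ with $O'+(0,1)$ or $O'+(1,-1)$ equal to $O+(1,0)$; for $j$ odd, with $O'+(-1,1)$ or $O'+(0,-1)$.) Their values of $2x+j$ are larger by $4$; $1,1$; $3,3$. So at most three vertices of each kite are old, and (G3) holds.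
3. *Signs.* (G4) says only that $\sigma$ alternates along consecutive points of $\mathcal V$ in each row $j\ge0$ that are joined by a kite. Points on $y=-1$ occur only as $R,R'$ and carry no condition.
4. *Heights at vertices.* At a vertex of a kite not in $P_O$, $q>\ell_O$ by Lemma 5, since the exceptional points are not in $\mathcal V$.
5. *Heights at centers.* Put $\nu=q$ at vertices and $\nu(O)=\ell_O(O)$. Let $O'\ne O$ be another center. It is a convex combination with positive weights of the vertices of $P_{O'}$. At each of them $\ell_O\le q=\ell_{O'}$, strictly at a vertex not in $P_O$. Such a vertex exists, as otherwise $P_{O'}$ and $P_O$ would have the same vertices and the same interior lattice point. So $\ell_O(O')<\ell_{O'}(O')=\nu(O')$.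
6. *Count.* $|\mathcal K_m|=\frac{m(m-1)}4$. With $x_L=x-1$, row $j$ contributes the number of $x_L\in[0,N_j]$, $N_j=m-2-j$, with $x_L\equiv\lfloor j/2\rfloor$ mod $2$. Since $m-2=4q_0+3$, rows $4k,\dots,4k+3$ have $N_{4k}=4l+3=2t+1$, with $l=q_0-k$ and $t=2l+1$. The counts are $t+1$ (even numbers in $[0,2t+1]$), $t+1$ (even in $[0,2t]$), $t$ (odd in $[0,2t-1]$), $t-1$ (odd in $[0,2t-2]$), with sum $4t+1=8l+5$. The total is $\sum_{l=0}^{q_0}(8l+5)=(q_0+1)(4q_0+5)=\frac{m(m-1)}4$.

**Where kites alone stop.** By facts 1–5, Lemma 4 applies to $\mathcal K_m$ (choose alternating signs in each row). The tiles lie in a triangle of size $D=m+1$, so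
$$k(D)\ge\frac{(D-1)(D-2)}4=\frac{D^2}4-\frac{3D}4+\frac12<\frac{D^2}4 .$$
With Lemma 2 this gives $L\ge\frac14$ and no more. Inside the triangle nothing is wasted: each center and the vertex to its right are spent on one kite. The loss is at the edges. For instance no point of the row $y=-1$ is a center or a vertex of the form $O+(1,0)$.

The remedy is a strip of fixed width whose tiles use up every lattice point, including both boundary rows. We lay it along two sides of the triangle, so that its inner boundary row is the row or column that the kites waste.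

## 7. A strip with 36 cusps per 72 lattice points

Let $\mathbb S=\{0\le y\le23\}$. It has $24$ rows, so $72$ lattice points per horizontal period $3$.

**Lemma 6.** There is a $(3,0)$-periodic family of good tiles in $\mathbb S$, divided into finite classes with index $i\in\mathbb Z$, and an order and a sign function $\sigma$ on it, such that:
(S1) the tiles belong to an edge-to-edge, locally finite tiling of $\mathbb S$ by convex lattice polygons with primitive edges;
(S2) there is a continuous $N:\mathbb S\to\mathbb R$, equal to an affine function $\ell_Q$ on each cell $Q$, with $N>\ell_Q$ on $\mathbb S\setminus Q$;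
(S3) $N(x,0)$ and $N(x,23)$ equal $\frac{x^2}6+$(affine in $x$) for $x\in\mathbb Z$;
(S4) (G3) holds for every finite subfamily with the induced order;
(S5) $\sigma$ satisfies (G4);
(S6) the tiles of index $i$ have $\sum\kappa=36$ and lie in $3i\le x\le3i+12$.

The proof occupies this section.

### 7.1 Points and cells of the lower half

For $i\in\mathbb Z$, $n=0,1,2$ let $o(i,n)=(3i+n,5n)$ and, with arguments $(i,n)$,
$$a_0=o,\ a_1=o+(1,0),\ a_2=o+(2,0),\ e=o+(0,1),\ f=o+(2,2),\ g=o+(2,4),\ h=o+(4,4)$$
($g,h$ only for $n=0,1$). The tiles of $\mathcal L$ are $A,B,C,D(i,n)$ for $n=0,1$ and $E(i),F(i)$ in row $n=2$. From now on the letters $A$ to $F$ denote these cells. Coordinates are relative to $o(i,n)$, for $E,F$ relative to $o(i,2)$, in cyclic order: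

| cell | coordinates | vertices |
|---|---|---|
| $A(i,n)$ | $(0,0),(1,0),(2,2),(3,5),(2,4),(0,1)$ | $a_0,a_1,f,\ a_2(i,n{+}1),\ g,e$ |
| $B(i,n)$ | $(1,0),(2,0),(3,1),(4,4),(4,5),(2,2)$ | $a_1,a_2,\ e(i{+}1,n),\ h,\ a_0(i{+}1,n{+}1),\ f$ |
| $C(i,n)$ | $(2,2),(4,5),(4,6),(3,5)$ | $f,\ a_0(i{+}1,n{+}1),\ e(i{+}1,n{+}1),\ a_2(i,n{+}1)$ |
| $D(i,n)$ | $(3,1),(5,4),(5,5),(4,4)$ | $e(i{+}1,n),\ g(i{+}1,n),\ a_1(i{+}1,n{+}1),\ h$ |
| $E(i)$ | $(0,0),(1,0),(2,2),(0,1)$ | $a_0,a_1,f,e$ |
| $F(i)$ | $(1,0),(2,0),(3,1),(2,2)$ | $a_1,a_2,\ e(i{+}1,2),\ f$ |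

**These are good tiles.** $A$ is the image of $H$ under $(a,b)\mapsto(b,2-a+b)$: the vertices of $H$ in order go to $(0,1),(0,0),(1,0),(2,2),(3,5),(2,4)$, with special vertices $a_0,f,g$. $B$ is the image of $A$ under $(x,y)\mapsto(2-x+y,y)$, with special vertices $a_2,f,h$. The others are kites:

* $C$: $P=(4,6)$, $S=(2,2)$, $\{R,R'\}=\{(4,5),(3,5)\}$, $O=(3,4)$;
* $D$: $P=(5,5)$, $S=(3,1)$, $\{R,R'\}=\{(5,4),(4,4)\}$, $O=(4,3)$;
* $E$: $P=(0,0)$, $S=(2,2)$, $\{R,R'\}=\{(1,0),(0,1)\}$, $O=(1,1)$;
* $F$: $P=(2,0)$, $S=(2,2)$, $\{R,R'\}=\{(1,0),(3,1)\}$, $O=(2,1)$.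

In each case $R-O,R'-O$ form a basis, $P=R+R'-O$, $S=2O-P$. (For $C$ and $D$ the basis is $(1,1),(0,1)$; for $E$ it is $(0,-1),(-1,0)$; for $F$ it is $(-1,-1),(1,0)$.)

**Auxiliary triangles** (not good tiles, primitive edges, no cusps): $b=(4,4),(4,5),(5,5)$ and $c=(5,4),(5,5),(6,5)$ in both layers $n=0,1$, and $\Delta=(2,0),(3,0),(3,1)$ in layer $0$ only.

### 7.2 The half-turn $\tau$ and the tiling (S1)

Let $\tau(x,y)=(x-y+10,\,23-y)$. It is unimodular, preserves $\mathbb S$, commutes with translation by $(3,0)$, and $\tau^2$ is translation by $(-3,0)$. Put $\hat Q=\tau(Q)$, $\hat v=\tau(v)$. The tiles of $\mathcal U$ are the $\hat Q$, $Q\in\mathcal L$. From $e(i,2)=(3i+2,11)$ and $f(i,2)=(3i+4,12)$,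
$$\hat e(i,2)=f(i-1,2),\qquad\hat f(i,2)=e(i,2). \tag{1}$$
All other vertices of $\mathcal L$ have $y\le10$, so their hats have $y\ge13$. So $\tau$ preserves the zigzag $\mathcal Z$ with consecutive vertices $\dots,e(i,2),f(i,2),e(i+1,2),\dots$ and exchanges its sides, and only the vertices on $\mathcal Z$ are common to $\mathcal L$ and $\mathcal U$.

**Claim.** *The tiles of $\mathcal L$ and the auxiliary triangles tile, edge to edge, the part of $\mathbb S$ below $\mathcal Z$.*

The purpose is to see this slice by slice. All vertices have integer heights. The left and right boundary chains are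

* $A$: left $(0,0),(0,1),(2,4),(3,5)$; right $(1,0),(2,2),(3,5)$;
* $B$: left $(1,0),(2,2),(4,5)$; right $(2,0),(3,1),(4,4),(4,5)$;
* $C$: left $(2,2),(3,5),(4,6)$; right $(2,2),(4,5),(4,6)$;
* $D$: left $(3,1),(4,4),(5,5)$; right $(3,1),(5,4),(5,5)$;
* $b$: left $(4,4),(4,5)$, right $(4,4),(5,5)$; $\ c$: left $(5,4),(5,5)$, right $(5,4),(6,5)$; $\ \Delta$: left $(2,0),(3,1)$, right $(3,0),(3,1)$.

In local coordinates the edges crossing a unit slice are, from left to right over one period, as follows. Each edge is followed by the cell to its right, whose right boundary is the next edge, and the list repeats shifted by $(3,0)$.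

* $0<Y<1$: $[(0,0)(0,1)]\,A\,[(1,0)(2,2)]\,B\,[(2,0)(3,1)]\,\square$. Abscissae at $Y=0$: $0,1,2,(3)$; at $Y=1$: $0,\frac32,3,(3)$.
* $1<Y<2$: $[(0,1)(2,4)]\,A\,[(1,0)(2,2)]\,B\,[(3,1)(4,4)]\,D$. At $Y=1$: $0,\frac32,3,(3)$; at $Y=2$: $\frac23,2,\frac{10}3,(\frac{11}3)$.
* $2<Y<3$ and $3<Y<4$: $[(0,1)(2,4)]\,A\,[(2,2)(3,5)]\,C\,[(2,2)(4,5)]\,B\,[(3,1)(4,4)]\,D$. At $Y=2$: $\frac23,2,2,\frac{10}3,(\frac{11}3)$; at $Y=4$: $2,\frac83,\frac{10}3,4,(5)$.
* $4<Y<5$: $[(2,4)(3,5)]\,A\,[(2,2)(3,5)]\,C\,[(2,2)(4,5)]\,B\,[(4,4)(4,5)]\,b\,[(4,4)(5,5)]\,D\,[(5,4)(5,5)]\,c$. At $Y=4$: $2,\frac83,\frac{10}3,4,4,5,(5)$; at $Y=5$: $3,3,4,4,5,5,(6)$.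

The slot $\square$ is the triangle $(2,0),(3,0),(3,1)$. In layer $0$ it is $\Delta$. In layer $1$ it is the part of $C(i,0)$ above $Y=5$, with corners $(3,5),(4,5),(4,6)$ in the coordinates of layer $0$. In the row $n=2$:

* $0<Y<1$: $[(0,0)(0,1)]\,E\,[(1,0)(2,2)]\,F\,[(2,0)(3,1)]\,\square$ with $\square$ the top of $C(i,1)$;
* $1<Y<2$ below $\mathcal Z$: $E$ between $[(0,1)(2,2)]$ and $[(1,0)(2,2)]$, $F$ between $[(1,0)(2,2)]$ and $[(3,1)(2,2)]$.

Abscissae along each list are weakly increasing at both ends of the slice, so the pieces tile each slice, and hence the cells tile. A vertex of one cell in the interior of an edge of another would be a lattice point inside a primitive edge, so the tiling is edge to edge. Applying $\tau$, all cells of $\mathcal L$ and their $\tau$-images tile $\mathbb S$ edge to edge. This is (S1).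

### 7.3 The convex function inside a layer

We write the letter of a cell also for the affine function $N$ restricted to it. In layer $n$ use $X=x-n$, $Y=y-5n$, $X_i=X-3i$. The difference of two neighboring affine functions must be a multiple of the linear form of the common edge, positive on the right-hand cell. With parameters $s,w>0$ (depending on $n$, index dropped) define, starting from $A_i$,
$$B_i=A_i+3s(2X_i-Y-2),\quad C_i=A_i+s(3X_i-Y-4),\quad b_i=B_i+2w(X_i-4),$$
$$D_i=B_i+w(3X_i-Y-8),\quad c_i=D_i+w(X_i-5),\quad A_{i+1}=D_i+w(3X_i-2Y-7),$$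
and in layer $0$, $\Delta_i=B_i+3w(X_i-Y-2)$. Differences (right cell) $-$ (left cell) at $i=0$, with $A^+=A_1$, and the value of the bracket at one vertex of the right cell:

| edge | difference | bracket at |
|---|---|---|
| $A\mid B$, $(1,0)(2,2)$ | $3s(2X-Y-2)$ | $(2,0)$: $2$ |
| $A\mid C$, $(2,2)(3,5)$ | $s(3X-Y-4)$ | $(4,5)$: $3$ |
| $C\mid B$, $(2,2)(4,5)$ | $s(3X-2Y-2)$ | $(2,0)$: $4$ |
| $B\mid D$, $(3,1)(4,4)$ | $w(3X-Y-8)$ | $(5,4)$: $3$ |
| $B\mid b$, $(4,4)(4,5)$ | $2w(X-4)$ | $(5,5)$: $1$ |
| $b\mid D$, $(4,4)(5,5)$ | $w(X-Y)$ | $(5,4)$: $1$ |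
| $D\mid c$, $(5,4)(5,5)$ | $w(X-5)$ | $(6,5)$: $1$ |
| $c\mid A^+$, $(5,4)(6,5)$ | $2w(X-Y-1)$ | $(4,0)$: $3$ |
| $D\mid A^+$, $(3,1)(5,4)$ | $w(3X-2Y-7)$ | $(4,0)$: $5$ |
| $B\mid\Delta$, $(2,0)(3,1)$ (layer 0) | $3w(X-Y-2)$ | $(3,0)$: $1$ |
| $\Delta\mid A^+$, $(3,0)(3,1)$ (layer 0) | $3w(X-3)$ | $(4,0)$: $1$ |

The entries not defining a cell follow by subtraction, e.g. $B-C=3s(2X-Y-2)-s(3X-Y-4)=s(3X-2Y-2)$ and $A^+-c=w(3X-2Y-7)-w(X-5)=2w(X-Y-1)$. Each difference vanishes on its edge (insert both ends) and is positive on the right cell. The factor $3$ in $3s$ is forced: around the vertex $(2,2)$ the three differences must add up. Adding,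
$$A_{i+1}-B_i=3w(2X_i-Y-5),\qquad A_{i+1}-A_i=6(s+w)X_i-3(s+w)Y-6s-15w. \tag{2}$$

**The numbers.** Put
$$(s_0,w_0)=\left(\tfrac1{18},\tfrac19\right),\qquad(s_1,w_1)=\left(\tfrac1{27},\tfrac7{54}\right),\qquad\iota_n=\tfrac12-w_n,$$
so $\iota_0=\frac7{18}$, $\iota_1=\frac{20}{54}$. Then
$$s_n+w_n=\tfrac16,\qquad\iota_n=3s_n+2w_n,\qquad s_1=\tfrac{w_0}3,\qquad3w_1=\iota_0 . \tag{3}$$
They come from the requirements met below. $s+w=\frac16$ is a normalization of scale. The row change needs $\iota-2w=3s$, and consistency of layer $1$ needs $3s_1=w_0$, $3w_1=\iota_0$. Equal slope increments on $y=0$ need $6s_0=3w_0$. These determine all values. With $s+w=\frac16$, (2) becomes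
$$A_{i+1}-A_i=X_i-\tfrac Y2-6s-15w. \tag{4}$$

### 7.4 Passing to the next row

Let primes denote the next row: for $n=0$, $A',B'$ are the cells $A,B$ of layer $1$; for $n=1$, $A',B'$ are $E,F$. Define
$$A'_{i+1}=C_i+\iota(X_i-4),\qquad B'_i=C_i-\iota(X_i-Y+2). \tag{5}$$
The purpose is to check that this is consistent and convex.

**Consistency.** By (4) at $i-1$ (with $X_{i-1}=X_i+3$) and the definition of $C$,
$$C_i-C_{i-1}=\Bigl(X_i+3-\tfrac Y2-6s-15w\Bigr)-9s=X_i-\tfrac Y2+3-15(s+w)=X_i-\tfrac Y2+\tfrac12 .$$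
By (5), $A'_i=C_{i-1}+\iota(X_i-1)$. Hence
$$B'_i-A'_i=X_i-\tfrac Y2+\tfrac12-\iota(2X_i-Y+1)=w(2X_i-Y+1),\qquad A'_{i+1}-B'_i=\iota(2X_i-Y-2). \tag{6}$$
In the coordinates $X'=X-1$, $Y'=Y-5$ of the next row these are
$$B'_i-A'_i=w(2X'_i-Y'-2),\qquad A'_{i+1}-B'_i=\iota(2X'_i-Y'-5).$$
For $n=0$, since $w_0=3s_1$ and $\iota_0=3w_1$, they agree with the layer-$1$ relations $B-A=3s_1(2X-Y-2)$ and $A^+-B=3w_1(2X-Y-5)$. So (5) is consistent with the definitions in layer $1$. For $n=1$ they say that $E_i,F_i$ agree along $(1,0)(2,2)$ with $F-E=w_1(2X'-Y'-2)$, positive on $F$.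

**New adjacencies.**

* $C_i\mid A'_{i+1}$ on $(4,5)(4,6)$: difference $\iota(X_i-4)$.
* $B'_i\mid C_i$ on $(3,5)(4,6)$: $C_i-B'_i=\iota(X_i-Y+2)$, zero at both ends, equal to $\iota$ at $(4,5)$.
* Across $Y=5$ on $(4,5)(5,5)$, upper minus lower: with $C=B-s(3X-2Y-2)$,
$$A'_{i+1}-b_i=-s(3X_i-2Y-2)+(\iota-2w)(X_i-4)=2s(Y-5),\quad\text{using }\iota-2w=3s.$$
* Across $Y=5$ on $(5,5)(6,5)$: by (6), $B'_{i+1}=A'_{i+1}+w(2X_i-Y-5)$, and $c_i=B_i+w(4X_i-Y-13)$, so
$$B'_{i+1}-c_i=\iota(X_i-4)+w(2X_i-Y-5)-s(3X_i-2Y-2)-w(4X_i-Y-13)=(\iota-2w)(X_i-4)-s(3X_i-2Y-2)=2s(Y-5).$$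

All are zero on the edge and positive on the correct side. So, starting with $A_0=0$ in layer $0$, $N$ is defined on all cells of $\mathcal L$ and the auxiliary triangles below $\mathcal Z$. All edges interior to this part have been treated.

### 7.5 The upper half

Use $X=x-2$, $Y=y-10$, and put $w=w_1=\frac7{54}$, $\iota=\iota_1=\frac{20}{54}$, $\mu=\iota-w=\frac{13}{54}=\frac12-2w$. Subtracting an affine function from $N$, assume $E_0=0$. By (6), and $w+\iota=\frac12$,
$$F_0=w(2X-Y-2),\quad E_1=F_0+\iota(2X-Y-5)=X-\tfrac Y2-2w-5\iota,\quad F_{-1}=-\iota(2X-Y+1).$$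
Here $\tau(X,Y)=(X-Y,3-Y)$ and $\tau^{-1}(X,Y)=(X+3-Y,3-Y)$. On $\tau(Q)$ let
$$N=Q\circ\tau^{-1}+\Theta,\qquad\Theta=\mu(2Y-X-2)-w(2X-Y+1).$$
Since $F_0\circ\tau^{-1}=w(2X-Y+1)$, we get $\hat E_0=\Theta$ and $\hat F_0=\mu(2Y-X-2)$. Inside the upper half the relations across edges are the $\tau$-images of those in the lower half, so convexity there is clear.

**Across $\mathcal Z$, near $i=0$.** By (1), the edge $f(0,2)e(1,2)$ of $F(0)$ is sent to $e(0,2)f(0,2)$, an edge of $E(0)$; and the edge $e(0,2)f(0,2)$ of $E(0)$ is sent to $f(-1,2)e(0,2)$, an edge of $F(-1)$. We have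
$$\hat F_0-E_0=\mu(2Y-X-2)\ \text{ on }(0,1)(2,2),\qquad\hat E_0-F_{-1}=\mu(2Y-X-2)+(\iota-w)(2X-Y+1)=\mu(X+Y-1)\ \text{ on }(-1,2)(0,1).$$
Both vanish on the edge and are positive above it.

**Across $\mathcal Z$, for all $i$.** The purpose is to show that $N$ changes in the same way on both sides under the period. By (4) the $X$-slope of $A_i$ grows by $1$ when $i$ grows by $1$, so
$$A_{i+1}(z+(3,0))-A_i(z)=[A_i(z+(3,0))-A_i(z)]+X_i+3-\tfrac Y2-6s-15w$$
is independent of $i$: the bracket grows by $3$ and $X_i$ drops by $3$. All other differences inside a layer, and (5), depend on $X_i,Y$ only. So there is an affine $M_{\mathcal L}$ with $Q_{i+1}(z+(3,0))-Q_i(z)=M_{\mathcal L}(z)$ for all cells of the lower half and all $i$. From $E_0,E_1$, $M_{\mathcal L}=X+3-\frac Y2-2w-5\iota$. As $\tau$ commutes with the period, the upper half has $M_{\mathcal U}=M_{\mathcal L}\circ\tau^{-1}+3\,\partial_X\Theta$. Here $\partial_X\Theta=-\mu-2w=-\frac12$, and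
$$M_{\mathcal U}=(X+3-Y)+3-\tfrac{3-Y}2-2w-5\iota-\tfrac32=X+3-\tfrac Y2-2w-5\iota=M_{\mathcal L}.$$
So the two relations across $\mathcal Z$ hold, shifted, for all $i$.

### 7.6 Strictness (S2) and boundary rows (S3)

$N$ is continuous, affine on each cell of a locally finite edge-to-edge tiling of the convex set $\mathbb S$, and across every interior edge its gradient jumps strictly in the convex sense. Let $Q$ be a cell and $z\in\mathbb S\setminus Q$. Join $z$ to a generic interior point of $Q$, so that the segment meets no vertex before $z$ and contains no piece of an edge. Starting from $Q$, the slope of $N$ along it strictly increases at each crossing, and there is a crossing strictly before $z$, where the segment leaves $Q$. Hence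
$$N>\ell_Q\ \text{ on }\ \mathbb S\setminus Q. \tag{7}$$

On $y=0$ the consecutive unit edges are bases of $A_0,B_0,\Delta_0,A_1$, and by the table the slopes increase by $6s_0=\frac13$, $3w_0=\frac13$, $3w_0=\frac13$. So $N(x,0)=\frac{x^2}6+$(affine) for $x\in\mathbb Z$. Since $\tau(x,0)=(x+10,23)$ and $N$ on the upper half is $N\circ\tau^{-1}$ plus an affine function, $N(x,23)=\frac{x^2}6+$(affine) as well.

### 7.7 The order (S4)

For each $i$ let $L_i$ be the following list of tiles, in this order, with the vertices claimed to be *new* (in no earlier tile):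

1. $E(i)$: $a_1(i,2)$
2. $D(i{-}1,1)$: $g(i,1)$
3. $A(i,1)$: $a_1(i,1),f(i,1),a_2(i,2)$
4. $F(i)$: $e(i{+}1,2)$
5. $C(i,1)$: $a_0(i{+}1,2)$
6. $B(i,1)$: $a_2(i,1),h(i,1),e(i{+}1,1)$
7. $D(i{-}1,0)$: $g(i,0)$
8. $A(i,0)$: $a_0(i,0),a_1(i,0),f(i,0)$
9. $C(i,0)$: $a_0(i{+}1,1)$
10. $B(i,0)$: $a_2(i,0),h(i,0),e(i{+}1,0)$

Let $\hat L_i$ be the same list with hats, and order $\dots,\hat L_i,L_i,\hat L_{i+1},L_{i+1},\dots$. For each new vertex we list all tiles containing it (read off the table in 7.1), in this order; the first is the claimed one.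

* $a_1(i,2)$: $E(i),D(i{-}1,1),F(i)$.
* $g(i,n)$: $D(i{-}1,n),A(i,n)$.
* $a_1(i,1)$: $A(i,1),B(i,1),D(i{-}1,0)$.
* $f(i,n)$, $n\le1$: $A(i,n),C(i,n),B(i,n)$.
* $a_2(i,2)$: $A(i,1),F(i),C(i,1)$.
* $e(i{+}1,2)$: $F(i),C(i,1)$ in $L_i$; then $\hat E(i{+}1),\hat F(i{+}1)$ in $\hat L_{i+1}$, as $e(i{+}1,2)=\hat f(i{+}1,2)$; then $E(i{+}1)$ in $L_{i+1}$.
* $a_0(i{+}1,2)$: $C(i,1),B(i,1)$, then $E(i{+}1)$ in $L_{i+1}$.
* $a_2(i,1)$: $B(i,1),A(i,0),C(i,0)$.
* $h(i,n)$: $B(i,n)$, then $D(i,n)$ in $L_{i+1}$.
* $e(i{+}1,1)$: $B(i,1),C(i,0)$, then $D(i,1),A(i{+}1,1)$ in $L_{i+1}$.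
* $a_0(i,0)$: $A(i,0)$. $\ a_1(i,0)$: $A(i,0),B(i,0)$. $\ a_2(i,0)$: $B(i,0)$.
* $a_0(i{+}1,1)$: $C(i,0),B(i,0)$, then $A(i{+}1,1)$ in $L_{i+1}$.
* $e(i{+}1,0)$: $B(i,0)$, then $D(i,0),A(i{+}1,0)$ in $L_{i+1}$.

For hatted new vertices off $\mathcal Z$ all incident tiles are the hats of those listed, in the same relative order. The only hatted new vertex on $\mathcal Z$ is $\hat e(i{+}1,2)=f(i,2)$. Its tiles are $\hat F(i),\hat C(i,1)$ in $\hat L_i$, then $E(i),F(i)$ in $L_i$, then $\hat E(i{+}1)$ in $\hat L_{i+1}$; the first is $\hat F(i)$, as claimed. Each hexagon has $3$ new vertices and each kite $1$, so at most three vertices are old. A new vertex stays new in any subfamily. This is (S4).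

### 7.8 Signs (S5), count and extent (S6)

Put $\sigma=-1$ on $a_1(\cdot,1),e(\cdot,1),e(\cdot,2),f(\cdot,2)$, $\sigma=+1$ on all other vertices of $\mathcal L$, and $\sigma(\hat v)=\sigma(v)$. By (1) this is consistent on $\mathcal Z$, where all values are $-1$. Check of (G4):

* $A(i,n)$: special vertices $a_0,f,g(i,n)$, $n\le1$, are $+$. The product $\sigma(a_1(i,n))\sigma(e(i,n))\sigma(a_2(i,n{+}1))\sigma(a_0(i,n))$ has no minus sign for $n=0$ and is $(-1)(-1)=+1$ for $n=1$.
* $B(i,n)$: special vertices $a_2,f,h(i,n)$ are $+$. The product $\sigma(a_1(i,n))\sigma(e(i{+}1,n))\sigma(a_0(i{+}1,n{+}1))\sigma(a_2(i,n))$ is $+1$ in the same way.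
* $C(i,n)$: $P=e(i{+}1,n{+}1)$ is $-$, $S=f(i,n)$ is $+$.
* $D(i,n)$: $S=e(i{+}1,n)$ and $P=a_1(i{+}1,n{+}1)$ have signs $(+,-)$ for $n=0$ and $(-,+)$ for $n=1$.
* $E,F$: $P=a_0(i,2)$ resp. $a_2(i,2)$ is $+$, $S=f(i,2)$ is $-$.

The tiles with index $i$ are $A,B,C,D(i,0)$, $A,B,C,D(i,1)$, $E(i)$, $F(i)$ and their hats. Their $\kappa$ sum to $2(2\cdot(3+3+1+1)+2)=36$. So the $72$ lattice points per period are exactly used up: two per cusp. In $\mathcal L$, $x-3i\in[0,6]$. For the hats we need $x-y+10-3i$ on the tiles of $\mathcal L$. It is $X-Y+10-4n$ in local coordinates, with range $[8,12]$ for $n=0$, $[4,8]$ for $n=1$ and $[1,4]$ for $E,F$, where $n=2$. So all tiles of index $i$ lie in $3i\le x\le3i+12$. This proves Lemma 6. $\square$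

## 8. Two slabs along the sides of the triangle

Let $d\ge100$, $4\mid d$, $m=d-47$. Then $m=4q_0+5$ with an integer $q_0\ge0$. Let $\mathbb T=\{x\ge-23,\ y\ge-24,\ x+y\le m\}$, a translate of the standard triangle of size $m+47=d$. Let $r_d=\lfloor(d-59)/3\rfloor$, so $3r_d+12\le m$. Take

* **left slab**: the images of the strip tiles with indices $1\le i\le r_d$ under $(X,Y)\mapsto(Y-23,X)$; they lie in $-23\le x\le0$, $3\le y\le3r_d+12\le m$;
* **bottom slab**: the images of the same strip tiles under $(X,Y)\mapsto(X,Y-24)$; they lie in $-24\le y\le-1$, $3\le x\le3r_d+12\le m$;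
* **kites**: the family $\mathcal K_m$ of Section 6, in $x\ge0$, $y\ge-1$, $x+y\le m$.

All tiles lie in $\mathbb T$. We check (G1)–(G4).

**(G1).** Within a slab the tiles have disjoint interiors and belong to an edge-to-edge tiling with primitive edges. So a common lattice point is on both boundaries, hence a vertex of both. The slabs are disjoint ($y\ge3$ against $y\le-1$). Among kites use fact 1. Kites meet slabs only on the lines $x=0$ and $y=-1$. Each tile lies on one side of such a line, so lattice points on it are never interior to a tile, hence are vertices.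

**(G3).** Order: left slab, bottom slab (each as in 7.7), then kites by nondecreasing $2x+j$. For slabs use (S4). For $P_O$ the vertex $O+(1,0)$ has abscissa $\ge2$ and ordinate $\ge0$, so it is in no slab, and by fact 2 it is in no earlier kite. So at most three vertices are old.

**(G4).** On slabs use (S5). In a row $j\ge0$ the kites ask only that $\sigma$ alternate along consecutive points of $\mathcal V$ with $x\ge0$. Points with $x\ge1,y\ge0$ are in no slab, so at most the point with $x=0$ has a prescribed sign, from the left slab. Define $\sigma$ on the row by alternation from it. Points on $y=-1$ carry no condition from kites.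

**(G2): the heights.** Since $N(X,23)=\frac{X^2}6+\dots$, $q(X,-1)=\frac{X^2}4+\dots$ and $q(0,X)=\frac{3X^2}{16}$, there are affine functions $\beta,\beta'$ of one variable with
$$\tfrac32N(X,23)+\beta(X)=q(X,-1),\qquad\tfrac98N(X,23)+\beta'(X)=q(0,X)\qquad(X\in\mathbb Z). \tag{8}$$
This is what (S3) was for. For a large constant $c_0>0$ define, in the respective strip coordinates,

* in the bottom slab $\nu=\frac32N+\beta(X)+c_0(23-Y)$;
* in the left slab $\nu=\frac98N+\beta'(X)+c_0(23-Y)$;
* at kite vertices $\nu=q$, at kite centers $\nu(O)=\ell_O(O)$.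

Slabs and kites share only points on $y=-1$ or $x=0$, where $Y=23$; there the definitions agree by (8). Kite centers ($x\ge1,y\ge0$) are in no slab. On each tile $\nu$ is affine. It remains to check strictness, for each tile in turn.

*A tile $Q$ of the bottom slab*, $\ell=\frac32\ell_Q+\beta(X)+c_0(23-Y)$. At points of the bottom slab, and at all points of $\mathcal A$ on $y=-1$ (where $\nu=q=\frac32N(X,23)+\beta(X)$ even beyond the ends of the slab, because $N$ lives on the whole strip), $\nu-\ell=\frac32(N-\ell_Q)>0$ off $Q$ by (7). Every other point of the finite set $\mathcal A$ has $Y=y+24\ge24$. So $\ell\le\mathrm{const}-c_0$ there, while $\nu\ge\mathrm{const}$ with constants independent of $c_0$ (in the left slab the term $c_0(23-Y)$ is $\ge0$). So $\nu>\ell$ for $c_0$ large.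

*A tile $Q$ of the left slab*, $\ell=\frac98\ell_Q+\beta'(X)+c_0(23-Y)$ with $Y=x+23$. At points of the left slab and at points of $\mathcal A$ on $x=0$, $\nu-\ell=\frac98(N-\ell_Q)>0$ off $Q$. All other points of $\mathcal A$ have $x\ge1$, so $Y\ge24$, and again $\ell\le\mathrm{const}-c_0$, $\nu\ge\mathrm{const}$.

*A kite $P_O$.* At kite vertices off $P_O$, $\nu=q>\ell_O$ by fact 4. At slab points on $x=0$ or $y=-1$ off $P_O$, also $\nu=q$. The exceptional points of Lemma 5 are $O$ and $O+(0,1)$ ($j$ even) resp. $O-(0,1)$ ($j$ odd, so $j\ge1$). They have abscissa $\ge1$ and ordinate $\ge0$, so they are on neither line, and $\nu>\ell_O$. At other kite centers use fact 5. At slab points with $Y\le22$, $\nu\ge\mathrm{const}+c_0$, which exceeds $\ell_O$ for $c_0$ large.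

There are finitely many tiles and points, so one $c_0$ serves for all, and (G2) holds. By Lemma 4 and the remark after it, $k(d)\ge\sum\kappa$.

## 9. The count, and degree 7200

**Count.** By (S6) the slabs contribute $2\cdot36\,r_d\ge72\cdot\frac{d-61}3=24(d-61)$, and by fact 6 the kites contribute $\frac{m(m-1)}4$. Hence, for $d\ge100$ divisible by $4$,
$$k(d)\ \ge\ \frac{(d-47)(d-48)}4+24(d-61)=\frac{d^2}4-\frac{95d}4+564+24d-1464=\frac{d^2}4+\frac d4-900 .$$
For $d>3600$ this exceeds $d^2/4$. This is part 2 of Theorem 1. The balance is visible in the middle expression: pulling the kites back by $47$ costs $\frac{95}4d$ (with the kites' own boundary loss included), and the two slabs return $24d$.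

**Conclusion of the proof.** Part 1 and the bound $L\le\frac13$ are Lemma 2. Taking $d=7200$ in part 2,
$$\limsup_{d\to\infty}\frac{k_{\max,\mathbb R}(d)}{d^2}=\sup_d\frac{k_{\max,\mathbb R}(d)}{d^2}\ \ge\ \frac14+\frac1{4\cdot7200}-\frac{900}{7200^2}=\frac14+\frac1{28800}-\frac1{57600}=\frac14+\frac1{57600}\ >\ \frac14 .$$
This is part 3, and the asserted equality is disproved. $\blacksquare$
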